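\title{Positive Laurent expansions of Pl\"ucker coordinates on positroid varieties}

\begin{abstract}
Let $\mathcal M$ be a positroid whose cell has dimension $d$. We prove that on the cone over the open positroid variety of $\mathcal M$, every Pl\"ucker coordinate $\Delta_J$ with $J\in\mathcal M$ is a Laurent polynomial with nonnegative coefficients in the Pl\"ucker coordinates of any cluster for $\mathcal M$. This answers a question posed by Arkani-Hamed, Lam and Spradlin. The statement holds for every pairwise weakly separated collection $\mathcal C\subset\mathcal M$ with $d+1$ elements, whether or not it contains the Grassmann necklace, and among weakly separated collections it holds only for these. The expansion is obtained from an expansion on the whole Grassmannian by deleting monomials. The proof approaches the cell from the totally positive Grassmannian along an explicit curve and uses the absence of cancellation to identify the monomials that survive.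
\end{abstract}

\section{Introduction}

The maximal minors of a $2\times 4$ matrix satisfy $\Delta_{13}\Delta_{24}=\Delta_{12}\Delta_{34}+\Delta_{14}\Delta_{23}$. So $\Delta_{24}$ is a Laurent polynomial with positive coefficients in the other five minors, and once these five are positive, all six are. We show that such expansions exist on every cell of the totally nonnegative Grassmannian, where some of the minors vanish identically.

\subsection{Positroid cells and varieties}\label{ss:cells}

Fix $1\le k\le n$, and let $\binom{[n]}k$ be the set of $k$-element subsets of $[n]=\{1,\dots,n\}$. For a complex $k\times n$ matrix $A$ let $\Delta_J(A)$ be the minor in the columns $J$, and let $\widehat{\mathrm{Gr}}\subset\mathbb C^{\binom{[n]}k}$ be the set of all vectors $(\Delta_J(A))_J$. This is the affine cone over the Grassmannian $\mathrm{Gr}(k,n)$. It is the closed subvariety cut out by the Pl\"ucker relations, and it is irreducible of dimension $k(n-k)+1$. We also write $\Delta_J$ for the coordinate function $p\mapsto p_J$; these \emph{Pl\"ucker coordinates} generate $\mathbb C[\widehat{\mathrm{Gr}}]$. For $k=2$ the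 Pl\"ucker relations are
\begin{equation}\label{eq:three-term}
\Delta_{ac}\Delta_{bd}=\Delta_{ab}\Delta_{cd}+\Delta_{ad}\Delta_{bc}\qquad(a<b<c<d).
\end{equation}

The \emph{matroid} of a point of $\mathrm{Gr}(k,n)$ is the set of $J$ with $\Delta_J\ne0$ at that point. The \emph{totally nonnegative Grassmannian} $\mathrm{Gr}(k,n)_{\ge0}$ consists of the points having a Pl\"ucker vector with real nonnegative coordinates. A \emph{positroid} is the matroid $\mathcal M$ of a point of $\mathrm{Gr}(k,n)_{\ge0}$, and its \emph{cell} is the set of points of $\mathrm{Gr}(k,n)_{\ge0}$ with matroid $\mathcal M$. Throughout, $\mathcal M$ is a fixed positroid, $d=\dim(\mathcal M)$ is the dimension of its cell, and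
\[
S=\{p\in\widehat{\mathrm{Gr}}\text{ real}:\ p_J>0\text{ for }J\in\mathcal M,\ \ p_J=0\text{ for }J\notin\mathcal M\}
\]
is the positive cone over the cell, a nonempty set. For the \emph{uniform} matroid $\binom{[n]}k$ this cone is the totally positive part $\widehat{\mathrm{Gr}}_{>0}$, where all coordinates are positive.

For $a\in[n]$ order $[n]$ by $a<_a a+1<_a\dots<_a n<_a1<_a\dots<_a a-1$, and let $I_a$ be the lexicographically first element of $\mathcal M$ for $<_a$. The sequence $(I_1,\dots,I_n)$ is the \emph{Grassmann necklace} of $\mathcal M$. The \emph{open positroid variety} $\mathring\Pi_{\mathcal M}\subset\mathrm{Gr}(k,n)$ is the set of complex points whose matroid has the same Grassmann necklace as $\mathcal M$, and $\widetilde\Pi_{\mathcal M}\subset\widehat{\mathrm{Gr}}$ is the set of nonzero vectors lying over it; it contains $S$. The necklace of the uniform matroid consists of the cyclic intervals $\{a,a+1,\dots,a+k-1\}$ (modulo $n$). In that case $\widetilde\Pi_{\mathcal M}$ is the dense open subset of $\widehat{\mathrm{Gr}}$ where their coordinates are nonzero. All we use about cells and positroid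 varieties is the following.

\begin{theorem}[Postnikov; Knutson--Lam--Speyer \cite{KLS}]\label{thm:cell}
The cell of $\mathcal M$ is homeomorphic to $\mathbb R_{>0}^d$. It is Zariski dense in $\mathring\Pi_{\mathcal M}$, which is irreducible of complex dimension $d$.
\end{theorem}

We pass to cones. The map sending $p$ to its point in the cell and to $\sum_Jp_J$ shows that $S$ is homeomorphic to $\mathbb R_{>0}^{d+1}$. Let $Z$ be the Zariski closure of $S$. Since $S$ is stable under positive scaling, a polynomial vanishes on $S$ if and only if its homogeneous components do, and by Theorem~\ref{thm:cell} a homogeneous polynomial vanishes on $S$ if and only if it vanishes on $\widetilde\Pi_{\mathcal M}$. Hence $S$ is Zariski dense in $\widetilde\Pi_{\mathcal M}$, and $Z$ is the closure of $\widetilde\Pi_{\mathcal M}$, irreducible of dimension $d+1$. In particular $\Delta_J$ vanishes on $\widetilde\Pi_{\mathcal M}$ for $J\notin\mathcal M$. For the uniform matroid, $Z=\widehat{\mathrm{Gr}}$ and $d=k(n-k)$.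

\begin{remark}\label{rem:identities}
Let $\mathcal C\subset\mathcal M$, let $Q$ be a Laurent polynomial in variables indexed by $\mathcal C$, let $f\in\mathbb C[\widehat{\mathrm{Gr}}]$, and write $\Delta_{\mathcal C}=(\Delta_I)_{I\in\mathcal C}$. The identity ``$f=Q(\Delta_{\mathcal C})$ on $\widetilde\Pi_{\mathcal M}$'' means that after multiplication by a monomial in $\Delta_{\mathcal C}$ clearing the denominators, the resulting polynomial identity holds on $\widetilde\Pi_{\mathcal M}$. By density this is the same as equality in the function field $\mathbb C(Z)$, and the same as equality at every point of $S$, where the $\Delta_I$ with $I\in\mathcal C$ are positive.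
\end{remark}

\subsection{Clusters and the question}

Two subsets $I,J\subset[n]$ are \emph{weakly separated} if there are no $a<b<c<d$ with $a,c\in I\setminus J$ and $b,d\in J\setminus I$, or with $I$ and $J$ swapped. A collection is weakly separated if any two of its members are. For $k=2$, draw $\{i,j\}$ as a chord of an $n$-gon: weakly separated means non-crossing, and the maximal weakly separated collections are the triangulations (sides included), all with $2n-3$ chords. This equality of sizes holds for all $k$.

\begin{theorem}[Purity; Oh--Postnikov--Speyer \cite{OPS}, also Danilov--Karzanov--Koshevoy]\label{thm:purity}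
Every inclusion-maximal weakly separated collection in $\binom{[n]}k$ has $k(n-k)+1$ elements.
\end{theorem}

A \emph{cluster for $\mathcal M$} is a weakly separated collection $\mathcal C\subset\mathcal M$ that has $d+1$ elements and contains the Grassmann necklace of $\mathcal M$. By \cite{OPS} these are the sets of face labels of reduced plabic graphs for $\mathcal M$. They index seeds of the cluster structure on $\mathbb C[\widetilde\Pi_{\mathcal M}]$, and in particular $\mathbb C[\widetilde\Pi_{\mathcal M}]\subset\mathbb C[\Delta_I^{\pm1}\mid I\in\mathcal C]$. A Laurent polynomial is \emph{positive} if the coefficient of every monomial is nonnegative. For the uniform matroid the following is known.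

\begin{theorem}[Uniform case]\label{thm:uniform}
If $\mathcal C'$ is a cluster for the uniform matroid $\binom{[n]}k$, then every $\Delta_J$, $J\in\binom{[n]}k$, is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C'\}$.
\end{theorem}

The question, posed in \cite{AHLS}, is whether this extends to all positroids.

\medskip
\noindent\textbf{Question.} \emph{Let $\mathcal M$ be a positroid, $\mathcal C$ a cluster for $\mathcal M$ and $J\in\mathcal M$. Is $\Delta_J$ a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ on $\widetilde\Pi_{\mathcal M}$?}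
\medskip

One would guess yes. For $k=1$ any two singletons are weakly separated and $d=|\mathcal M|-1$, so $\mathcal C=\mathcal M$ and there is nothing to prove. In general $\Delta_J$ is a Laurent polynomial in the cluster by the inclusion above, and it is known to be a subtraction-free rational expression in the cluster. These two properties together do not give positivity: $(u^3+v^3)/(u+v)=u^2-uv+v^2$. Nor can one simply quote positivity of cluster variables, because for general $\mathcal M$ some $\Delta_J$ with $J\in\mathcal M$ are not cluster variables in any cluster.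

\subsection{Results}

The answer is yes, and the necklace condition is not needed.

\begin{theorem}\label{thm:main}
Let $\mathcal C\subset\mathcal M$ be weakly separated with $|\mathcal C|=d+1$ (for instance, any cluster for $\mathcal M$). Then for every $J\in\mathcal M$, $\Delta_J$ is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ on $\widetilde\Pi_{\mathcal M}$.
\end{theorem}

To describe the expansion, put $|I-J|^2=\sum_{r=1}^k(i_r-j_r)^2$ for $I=\{i_1<\dots<i_k\}$ and $J=\{j_1<\dots<j_k\}$, and define the \emph{weight}
\begin{equation}\label{eq:weight}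
w_J=\min_{I\in\mathcal M}|I-J|^2\qquad\Big(J\in\tbinom{[n]}k\Big),
\end{equation}
the squared distance from $J$ to $\mathcal M$. Thus $w_J\ge0$, with equality if and only if $J\in\mathcal M$. A maximal weakly separated collection $\mathcal C'$ in $\binom{[n]}k$ is a cluster for the uniform matroid, and every $f\in\mathbb C[\widehat{\mathrm{Gr}}]$ has a unique expansion $P_f$ as a Laurent polynomial in $\Delta_{\mathcal C'}$ (Lemma~\ref{lem:chart}). We write $P_J=P_{\Delta_J}$.

\begin{theorem}\label{thm:formula}
Let $\mathcal C\subset\mathcal M$ be weakly separated with $|\mathcal C|=d+1$, and let $\mathcal C'\supseteq\mathcal C$ be any maximal weakly separated collection in $\binom{[n]}k$. Then $\mathcal C'\cap\mathcal M=\mathcal C$. For $f\in\mathbb C[\widehat{\mathrm{Gr}}]$ write $P_f=P_f(x,y)$ with $x=(x_I)_{I\in\mathcal C}$ and $y=(y_I)_{I\in\mathcal C'\setminus\mathcal C}$, and put $w\cdot b=\sum_{I\in\mathcal C'\setminus\mathcal C}w_Ib_I$.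
\begin{enumerate}
\item[(1)] Every monomial $x^ay^b$ of $P_f$ has $b=0$ or $w\cdot b>0$, and $f|_{\widetilde\Pi_{\mathcal M}}$ is the sum of the $y$-free terms of $P_f$, evaluated at $x_I=\Delta_I$.
\item[(2)] $J\in\mathcal M$ if and only if $P_J$ has a monomial free of the variables $y$.
\item[(3)] If $P_f$ is a positive Laurent polynomial, then $f|_{\widetilde\Pi_{\mathcal M}}$ is a (possibly zero) positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$, whose coefficients are a subset of those of $P_f$.
\end{enumerate}
\end{theorem}

Among weakly separated collections, the size condition is exactly the right one.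

\begin{theorem}\label{thm:converse}
Let $\mathcal C\subset\mathcal M$ be weakly separated, with no necklace condition. Then $|\mathcal C|\le d+1$, and the following are equivalent:
\begin{enumerate}
\item[(a)] $|\mathcal C|=d+1$;
\item[(b)] every $\Delta_J$, $J\in\mathcal M$, is a positive Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ on $\widetilde\Pi_{\mathcal M}$;
\item[(c)] $\Delta_{\mathcal C}\colon S\to\mathbb R_{>0}^{\mathcal C}$ is a bijection;
\item[(d)] $\Delta_{\mathcal C}\colon S\to\mathbb R_{>0}^{\mathcal C}$ is injective;
\item[(e)] every $\Delta_J$, $J\in\mathcal M$, is algebraic over $\mathbb C(\Delta_I\mid I\in\mathcal C)$ in $\mathbb C(Z)$.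
\end{enumerate}
\end{theorem}

\subsection{The method}

Extend $\mathcal C$ to $\mathcal C'$ and expand $\Delta_J=P_J$ on the whole Grassmannian (Section~\ref{sec:chart}). One would like to set the coordinates outside $\mathcal M$ to zero, but they may occur in denominators. Instead we approach $S$ from $\widehat{\mathrm{Gr}}_{>0}$ along a curve on which $\Delta_I$ vanishes to order $w_I$ (Section~\ref{sec:curve}). The terms of $P_J$ are positive and cannot cancel, so none of them blows up, and the limit is the sum of the terms of weight zero (Section~\ref{sec:limit}). A term of weight zero might still contain a ratio of vanishing coordinates; a dimension count excludes this when $|\mathcal C|=d+1$ (Section~\ref{sec:dimension}). The only outside inputs to the three theorems are Theorems~\ref{thm:cell}, \ref{thm:purity} and \ref{thm:uniform}: neither plabic graphs nor the cluster structure on $\mathbb C[\widetilde\Pi_{\mathcal M}]$ enter.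

\section{An example in $\mathrm{Gr}(2,5)$}\label{sec:example}

Let $\mathcal M=\{14,15,34,35,45\}$. The matrix
\[
\begin{pmatrix}1&0&\beta&\gamma&0\\0&0&0&\delta&\varepsilon\end{pmatrix}\qquad(\beta,\gamma,\delta,\varepsilon>0)
\]
has nonzero minors $p_{14}=\delta$, $p_{15}=\varepsilon$, $p_{34}=\beta\delta$, $p_{35}=\beta\varepsilon$, $p_{45}=\gamma\varepsilon$, so $\mathcal M$ is a positroid. On $S$, relation \eqref{eq:three-term} for $1,3,4,5$ reads $p_{14}p_{35}=p_{15}p_{34}$ because $p_{13}=0$. Hence each point of $S$ comes from exactly one such matrix, $S\cong\mathbb R_{>0}^4$, and $d+1=4$. The Grassmann necklace is $(14,34,34,45,15)$, so the only cluster for $\mathcal M$ is $\{14,15,34,45\}$. The table lists the subsets outside $\mathcal M$, the elements of $\mathcal M$ nearest to them, and their weights \eqref{eq:weight}.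
\[
\begin{array}{c|ccccc}
J&12&13&23&24&25\\\hline
\text{nearest }I\in\mathcal M&14&14&14,\,34&14,\,34&15,\,35\\
w_J&4&1&2&1&1
\end{array}
\]
We look at the three triangulations $\mathcal C'$ in Figure~\ref{fig:pentagons}, writing $x_I$ for the variable of $I\in\mathcal C'\cap\mathcal M$ and $y_I$ for that of $I\in\mathcal C'\setminus\mathcal M$.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\foreach \x/\y in {0/a,4/b,8/c}{
 \begin{scope}[xshift=\x cm]
  \foreach \i in {1,...,5}{
   \coordinate (\y\i) at ({162-72*\i}:1.2);
   \node at ({162-72*\i}:1.5) {$\i$};}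
  \draw[thick] (\y3)--(\y4)--(\y5)--(\y1);
  \draw[dashed] (\y1)--(\y2)--(\y3);
  \node at (0,-1.8) {(\y)};
 \end{scope}}
\draw[thick] (a1)--(a4) (b3)--(b5);
\draw[dashed] (a2)--(a4) (b1)--(b3) (c2)--(c4) (c2)--(c5);
\end{tikzpicture}
\caption{Three maximal weakly separated collections in $\binom{[5]}2$, drawn as triangulations of a pentagon. Solid chords belong to the positroid $\mathcal M=\{14,15,34,35,45\}$, whose cell has dimension $d=3$; dashed chords do not. There are $d+1=4$ solid chords in (a) and (b), and only three in (c).}
\label{fig:pentagons}
\end{figure}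

\emph{(a) Diagonals $14$ and $24$.} The solid chords form the cluster for $\mathcal M$. Relation \eqref{eq:three-term} for $1234$, $1245$ and $1345$ gives
\begin{gather*}
P_{13}=\frac{x_{34}\,y_{12}}{y_{24}}+\frac{x_{14}\,y_{23}}{y_{24}},\qquad
P_{25}=\frac{x_{45}\,y_{12}}{x_{14}}+\frac{x_{15}\,y_{24}}{x_{14}},\\
P_{35}=\frac{P_{13}\,x_{45}+x_{15}x_{34}}{x_{14}}=\frac{x_{34}x_{45}\,y_{12}}{x_{14}\,y_{24}}+\frac{x_{45}\,y_{23}}{y_{24}}+\frac{x_{15}x_{34}}{x_{14}}.
\end{gather*}
The expansion on the cell is $\Delta_{35}=\Delta_{15}\Delta_{34}/\Delta_{14}$, the last term. Setting $y=0$ in $P_{35}$ is meaningless, and the limit $y\to0$ depends on the path. If $y_{12}=y_{23}=y_{24}=t\to0$, then $P_{13}\to x_{34}+x_{14}\ne0$, so the limit point is not in $S$, and all three terms of $P_{35}$ survive. Now replace each $y_I$ by $t^{w_I}y_I$. The terms of $P_{13}$ acquire the factors $t^3,t$, those of $P_{25}$ the factors $t^4,t$, and those of $P_{35}$ the factors $t^3,t,1$. The smallest exponents are $1=w_{13}$, $1=w_{25}$ and $0=w_{35}$. The limit point lies in $S$, and only the correct term of $P_{35}$ survives.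

\emph{(b) Diagonals $13$ and $35$.} The solid chords $\{15,34,35,45\}$ are four in number but miss the necklace element $14$. Here $P_{14}=x_{45}y_{13}/x_{35}+x_{15}x_{34}/x_{35}$, and the term of weight zero gives $\Delta_{14}=\Delta_{15}\Delta_{34}/\Delta_{35}$. So Theorem~\ref{thm:main} covers collections that are not clusters.

\emph{(c) Diagonals $24$ and $25$.} There are three solid chords, and
\[
P_{14}=\frac{x_{45}\,y_{12}}{y_{25}}+\frac{x_{15}\,y_{24}}{y_{25}}
\]
has terms of weights $3$ and $0$. The smallest weight is again $w_{14}=0$, but the surviving term depends on $y$. Three coordinates cannot determine a point of the four-dimensional cone $S$, and the ratio $y_{24}/y_{25}$ supplies the missing one.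

\section{The uniform chart}\label{sec:chart}

In Sections~\ref{sec:chart}--\ref{sec:dimension}, $\mathcal C'$ is an arbitrary inclusion-maximal weakly separated collection in $\binom{[n]}k$. Every weakly separated $\mathcal C$ is contained in one, and this is the only way in which weak separation of $\mathcal C$ is used. We need the expansions of Theorem~\ref{thm:uniform} in two directions: to compute the coordinates of a given point, and to produce points with prescribed coordinates in $\mathcal C'$.

\begin{lemma}\label{lem:chart}
Let $z=(z_I)_{I\in\mathcal C'}$ be variables.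
\begin{enumerate}
\item[(i)] $\mathcal C'$ is a cluster for the uniform matroid, and the $\Delta_I$, $I\in\mathcal C'$, are algebraically independent in $\mathbb C[\widehat{\mathrm{Gr}}]$.
\item[(ii)] Every $f\in\mathbb C[\widehat{\mathrm{Gr}}]$ equals $P_f(\Delta_{\mathcal C'})$ for a unique $P_f\in\mathbb C[z^{\pm1}]$, and $f\mapsto P_f$ is a ring homomorphism. Each $P_J$ is nonzero and positive, and $P_I=z_I$ for $I\in\mathcal C'$.
\item[(iii)] If $p\in\widehat{\mathrm{Gr}}_{>0}$, then $p_J=P_J(p_{\mathcal C'})$ for all $J$.
\item[(iv)] If $z\in\mathbb R_{>0}^{\mathcal C'}$, then $(P_J(z))_J\in\widehat{\mathrm{Gr}}_{>0}$.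
\end{enumerate}
\end{lemma}

\begin{proof}
(i) A cyclic interval $I$ is weakly separated from every $J$. Otherwise, placing $[n]$ on a circle, there are $u,v\in I\setminus J$ such that each of the two arcs from $u$ to $v$ contains an element of $J\setminus I$; but $I$ contains one of these arcs, a contradiction. By maximality $\mathcal C'$ contains all cyclic $k$-intervals, that is, the necklace of the uniform matroid, and it has $k(n-k)+1$ elements by Theorem~\ref{thm:purity}. So it is a cluster, and Theorem~\ref{thm:uniform} gives positive Laurent polynomials $P_J$ with $\Delta_J=P_J(\Delta_{\mathcal C'})$ in $\mathbb C(\widehat{\mathrm{Gr}})$. Thus the $\Delta_I$, $I\in\mathcal C'$, generate a field of transcendence degree $k(n-k)+1=|\mathcal C'|$. A generating set contains a transcendence basis, so they are algebraically independent.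

(ii) If $f=\varphi((\Delta_J)_J)$ for a polynomial $\varphi$, take $P_f=\varphi((P_J)_J)$. Uniqueness follows from (i), and it implies that $f\mapsto P_f$ respects sums and products and that $P_I=z_I$. Also $P_J\ne0$ because $\Delta_J\neq0$ on $\widehat{\mathrm{Gr}}$.

(iii) This is Remark~\ref{rem:identities} for the uniform matroid.

(iv) If a polynomial $\rho$ vanishes on $\widehat{\mathrm{Gr}}$, it represents $f=0$, so $\rho((P_J)_J)=P_0=0$ identically in $z$. Hence $(P_J(z))_J\in\widehat{\mathrm{Gr}}$. A nonzero positive Laurent polynomial is positive on the orthant.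
\end{proof}

Split $\mathcal C'$ according to $\mathcal M$. Put $B=\mathcal C'\cap\mathcal M$ and $Y=\mathcal C'\setminus\mathcal M$, write $z=(x,y)$ with $x=(x_I)_{I\in B}$ and $y=(y_I)_{I\in Y}$, and let
\[
P_J=\sum_{(a,b)\in\operatorname{supp}P_J}c^J_{a,b}\,x^ay^b,\qquad c^J_{a,b}>0 .
\]
The \emph{weight} of $x^ay^b$ is $w\cdot b=\sum_{I\in Y}w_Ib_I$. Since $b$ may have negative entries, a weight could a priori be negative, or zero with $b\neq0$.

\section{A curve from the cell into the positive Grassmannian}\label{sec:curve}

The expansions $P_J$ can be evaluated on $\widehat{\mathrm{Gr}}_{>0}$ but not on $S$. So we want, for each $p\in S$, a curve in $\widehat{\mathrm{Gr}}_{>0}$ ending at $p$, along which each coordinate vanishes to a known order. The orders must not depend on $p$, since they will select one set of monomials for all of $S$. Both requirements are met by acting on $S$ with a single family of matrices that tends to the identity and whose minors have known positive leading terms. Let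
\[
g(q)=\big(q^{(i-j)^2}\big)_{i,j=1}^n ,
\]
a matrix of polynomials in $q$ with diagonal entries $1$ and $g(0)$ the identity. Let $g(q)_{I,J}$ be its submatrix with rows $I$ and columns $J$. All estimates $O(q)$ are as $q\to0^+$.

\begin{lemma}\label{lem:minors}
For $I,J\in\binom{[n]}k$, $\ \det g(q)_{I,J}=q^{|I-J|^2}(1+O(q))$.
\end{lemma}

\begin{proof}
We have $\det g(q)_{I,J}=\sum_{\sigma}\operatorname{sgn}(\sigma)\,q^{e(\sigma)}$, summed over permutations $\sigma$ of $\{1,\dots,k\}$, with
\[
e(\sigma)=\sum_r(i_r-j_{\sigma(r)})^2=\sum_ri_r^2+\sum_rj_r^2-2\sum_ri_rj_{\sigma(r)} .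
\]
If $\sigma\ne\mathrm{id}$, there are $r<s$ with $\sigma(r)>\sigma(s)$, and exchanging these two values lowers $e$ by $2(i_s-i_r)(j_{\sigma(r)}-j_{\sigma(s)})>0$. So no $\sigma\neq\mathrm{id}$ minimizes $e$, and the integer $e(\sigma)$ is smallest only at the identity, where it equals $|I-J|^2$.
\end{proof}

\begin{lemma}\label{lem:curve}
For $p\in S$ define $p(q)_J=\sum_{I\in\mathcal M}p_I\det g(q)_{I,J}$. Then $p(q)\in\widehat{\mathrm{Gr}}$, and for every $J\in\binom{[n]}k$
\begin{equation}\label{eq:orders}
p(q)_J=q^{w_J}\big(\lambda_J(p)+O(q)\big),\qquad \lambda_J(p)=\sum_{I\in\mathcal M,\ |I-J|^2=w_J}p_I>0 .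
\end{equation}
If $J\in\mathcal M$, then $\lambda_J(p)=p_J$. For small $q>0$, $p(q)\in\widehat{\mathrm{Gr}}_{>0}$.
\end{lemma}

\begin{proof}
Let $p$ be the vector of maximal minors of $A$. The Cauchy--Binet formula gives $\Delta_J(A\,g(q))=\sum_I\Delta_I(A)\det g(q)_{I,J}$, and $\Delta_I(A)=p_I=0$ for $I\notin\mathcal M$. So $p(q)$ is the vector of maximal minors of $A\,g(q)$. By Lemma~\ref{lem:minors}, $p(q)_J=\sum_{I\in\mathcal M}p_I\,q^{|I-J|^2}(1+O(q))$, and collecting the lowest power of $q$ gives \eqref{eq:orders}; the sum $\lambda_J(p)$ is nonempty and has positive terms. If $J\in\mathcal M$, then $w_J=0$ and the only term is $I=J$. The last claim follows from \eqref{eq:orders}.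
\end{proof}

Total nonnegativity is what makes the orders independent of $p$: with coordinates of both signs, $\lambda_J(p)$ could vanish. In the example of Section~\ref{sec:example}, the table gives $\lambda_{12}=\lambda_{13}=p_{14}$, $\lambda_{23}=\lambda_{24}=p_{14}+p_{34}$ and $\lambda_{25}=p_{15}+p_{35}$.

\section{The terms of weight zero}\label{sec:limit}

Let $L_J$ be the part of $P_J$ of weight zero, and let $L$ collect these parts:
\[
L_J(x,y)=\sum_{w\cdot b=0}c^J_{a,b}\,x^ay^b,\qquad L=(L_J)_{J\in\binom{[n]}k}.
\]

\begin{proposition}\label{prop:order}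
For every $J\in\binom{[n]}k$,
\begin{equation}\label{eq:min}
\min\{w\cdot b:(a,b)\in\operatorname{supp}P_J\}=w_J\ge0 .
\end{equation}
In particular $L_J\ne0$ if and only if $J\in\mathcal M$. Moreover, for every $p\in S$,
\begin{equation}\label{eq:recover}
p=L\big(p_B,\lambda_Y(p)\big),\qquad p_B=(p_I)_{I\in B},\quad\lambda_Y(p)=(\lambda_I(p))_{I\in Y}.
\end{equation}
\end{proposition}

\begin{proof}
Fix $p\in S$ and write $\lambda_I=\lambda_I(p)$. For small $q>0$, Lemma~\ref{lem:chart}(iii) applies to $p(q)$. By \eqref{eq:orders}, $p(q)_I=p_I+O(q)$ for $I\in B$ and $p(q)_I=q^{w_I}(\lambda_I+O(q))$ for $I\in Y$, with $p_I,\lambda_I>0$. If $\mu>0$ and $m\in\mathbb Z$, then $(\mu+O(q))^m=\mu^m+O(q)$. Therefore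
\[
p(q)_J=\sum_{(a,b)\in\operatorname{supp}P_J}c^J_{a,b}\,q^{w\cdot b}\big(p_B^{\,a}\,\lambda_Y^{\,b}+O(q)\big).
\]
Let $m_J$ be the left side of \eqref{eq:min}. The right side above is $q^{m_J}(\mu_J+O(q))$, where $\mu_J$ is the sum of $c^J_{a,b}\,p_B^{\,a}\lambda_Y^{\,b}$ over the terms of weight $m_J$. These are all positive, so $\mu_J>0$; here the positivity in Theorem~\ref{thm:uniform} is used. Comparing with $p(q)_J=q^{w_J}(\lambda_J+O(q))$, where $\lambda_J>0$, gives $m_J=w_J$ and $\mu_J=\lambda_J$. This proves \eqref{eq:min}, so $P_J$ has a term of weight zero exactly when $w_J=0$, that is, when $J\in\mathcal M$. For $J\in\mathcal M$ the equality $\mu_J=\lambda_J$ reads $L_J(p_B,\lambda_Y)=p_J$. For $J\notin\mathcal M$ both sides of \eqref{eq:recover} have $J$-coordinate $0$.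
\end{proof}

In case (c) of the example, \eqref{eq:recover} says $p_{14}=p_{15}(p_{14}+p_{34})/(p_{15}+p_{35})$, which holds on $S$ because $p_{35}=p_{15}p_{34}/p_{14}$.

Formula \eqref{eq:recover} would prove Theorem~\ref{thm:main} if $L$ did not involve $y$. It says little about that, however, since it evaluates $L$ only at $y=\lambda_Y(p)$, which is tied to $p$. To let $x$ and $y$ vary freely we use a second family of curves, defined inside the chart with the same orders of vanishing.

\begin{proposition}\label{prop:limit}
For all $(x,y)\in\mathbb R_{>0}^B\times\mathbb R_{>0}^Y$ we have $L(x,y)\in S$ and $L_I(x,y)=x_I$ for $I\in B$. In particular $\Delta_B\colon S\to\mathbb R_{>0}^B$ is surjective.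
\end{proposition}

\begin{proof}
For $t>0$ let $z(t)=\big(x,(t^{w_I}y_I)_{I\in Y}\big)$. By Lemma~\ref{lem:chart}(iv), $(P_J(z(t)))_J\in\widehat{\mathrm{Gr}}$. We have $P_J(z(t))=\sum c^J_{a,b}\,x^ay^b\,t^{w\cdot b}$ with all exponents $w\cdot b\ge0$ by \eqref{eq:min}, so $P_J(z(t))\to L_J(x,y)$ as $t\to0^+$. Since $\widehat{\mathrm{Gr}}$ is closed, $L(x,y)\in\widehat{\mathrm{Gr}}$. By Proposition~\ref{prop:order}, $L_J$ is a nonzero positive Laurent polynomial for $J\in\mathcal M$ and is zero otherwise, so $L(x,y)\in S$. For $I\in B$ we have $P_I=x_I$, of weight zero.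
\end{proof}

\section{The dimension count}\label{sec:dimension}

For fixed $x$, the points $L(x,y)$ form a connected subset of the fiber of $\Delta_B\colon S\to\mathbb R^B_{>0}$ over $x$. If $|B|=\dim Z$, a general fiber is finite, so this subset is a single point and $L$ cannot depend on $y$. To make this precise we use one elementary fact: a complex polynomial vanishing on a nonempty open subset of $\mathbb R^m$ is zero. Consequently the points where a nonzero polynomial does not vanish are dense in $\mathbb R_{>0}^m$, and a Laurent polynomial vanishing on $\mathbb R_{>0}^m$ is zero.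

\begin{proposition}\label{prop:dimension}
\begin{enumerate}
\item[(i)] The functions $\Delta_I$, $I\in B$, are algebraically independent in $\mathbb C[Z]$, and $|B|\le d+1$.
\item[(ii)] If $|B|=d+1$, then for every $J\in\mathcal M$ only terms with $b=0$ occur in $L_J$:
\[
L_J(x,y)=Q_J(x):=\sum_{a}c^J_{a,0}\,x^a .
\]
\end{enumerate}
\end{proposition}

\begin{proof}
(i) If $\varphi(\Delta_B)=0$ on $Z$ for a polynomial $\varphi$, then $\varphi$ vanishes on $\Delta_B(S)=\mathbb R_{>0}^B$ by Proposition~\ref{prop:limit}, so $\varphi=0$. The field $\mathbb C(Z)$ has transcendence degree $\dim Z=d+1$, which bounds $|B|$.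

(ii) Now $\Delta_B$ is a transcendence basis of $\mathbb C(Z)$, so $\Delta_J$ is algebraic over $\mathbb C(\Delta_B)$. Clearing denominators gives a polynomial $F(x,T)=\sum_{m=0}^Nf_m(x)T^m$ with $f_N\ne0$ and $F(\Delta_B,\Delta_J)=0$ on $Z$. Let $x_0\in\mathbb R_{>0}^B$ with $f_N(x_0)\ne0$. For $y\in\mathbb R_{>0}^Y$, the point $L(x_0,y)$ lies in $S\subset Z$, and its $B$-coordinates are $x_0$ by Proposition~\ref{prop:limit}. Hence $L_J(x_0,y)$ is a root of the nonzero polynomial $F(x_0,T)$. The function $y\mapsto L_J(x_0,y)$ is continuous on the connected set $\mathbb R_{>0}^Y$ and takes finitely many values, so it is constant. Such $x_0$ are dense in $\mathbb R_{>0}^B$, so by continuity $L_J(x,y)-L_J(x,\mathbf 1)$ vanishes on the whole orthant, where $\mathbf 1=(1,\dots,1)$, and is therefore the zero Laurent polynomial. For $b\ne0$, the coefficient of $x^ay^b$ in it is the coefficient in $L_J$. So no such term occurs in $L_J$.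
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Choose a maximal weakly separated $\mathcal C'\supseteq\mathcal C$. Since $\mathcal C\subset\mathcal M$, we have $\mathcal C\subseteq B$, and $d+1=|\mathcal C|\le|B|\le d+1$ by Proposition~\ref{prop:dimension}(i). Thus $B=\mathcal C$ and $|B|=d+1$; this is the only use of the hypothesis on $|\mathcal C|$. By \eqref{eq:recover} and Proposition~\ref{prop:dimension}(ii), $p_J=Q_J(p_{\mathcal C})$ for all $p\in S$ and $J\in\mathcal M$. By Remark~\ref{rem:identities}, $\Delta_J=Q_J(\Delta_{\mathcal C})$ on $\widetilde\Pi_{\mathcal M}$, and $Q_J$ has nonnegative coefficients.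
\end{proof}

By Proposition~\ref{prop:dimension}(i), $Q_J$ is the only Laurent polynomial with $\Delta_J=Q_J(\Delta_{\mathcal C})$ on $\widetilde\Pi_{\mathcal M}$; in particular it does not depend on the choice of $\mathcal C'$.

\begin{remark}
Weak separation cannot be dropped. Take the uniform matroid in $\binom{[4]}2$, with $d+1=5$, and $\mathcal C=\{12,13,14,24,34\}$, which contains the crossing chords $13$ and $24$. Then $\Delta_{23}=\Delta_{13}\Delta_{24}/\Delta_{14}-\Delta_{12}\Delta_{34}/\Delta_{14}$. The five coordinates generate a field of transcendence degree $5$, so they are independent, this expansion is unique, and it has a negative coefficient.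
\end{remark}

\section{Restricting regular functions}\label{sec:restriction}

So far we have restricted Pl\"ucker coordinates. The rule ``delete the terms involving $y$'' is not multiplicative on all of $\mathbb C[x^{\pm1},y^{\pm1}]$, since $y_I\cdot y_I^{-1}=1$. It is multiplicative on a subring defined by the weights, and that subring contains every $P_f$.

\begin{proof}[Proof of Theorem~\ref{thm:formula}]
The proof of Theorem~\ref{thm:main} shows that $B=\mathcal C'\cap\mathcal M=\mathcal C$, so $Y=\mathcal C'\setminus\mathcal C$. Let $R_+$ be the span of the Laurent monomials $x^ay^b$ with $w\cdot b>0$, and let $R=\mathbb C[x^{\pm1}]\oplus R_+$ be the span of those with $b=0$ or $w\cdot b>0$. Weights add under multiplication. So a product of two $y$-free monomials is $y$-free, and the product of a monomial of $R$ with a monomial of $R_+$ has positive weight. Hence $R$ is a ring, $R_+$ is an ideal, and the map $\pi\colon R\to\mathbb C[x^{\pm1}]$ keeping the $y$-free terms is a ring homomorphism with kernel $R_+$.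

If $J\in\mathcal M$, the terms of $P_J$ have weight $\ge0$ by \eqref{eq:min}, and those of weight zero sum to $Q_J(x)$ by Proposition~\ref{prop:dimension}(ii); so $P_J\in Q_J+R_+$. If $J\notin\mathcal M$, all terms have weight $\ge w_J>0$, so $P_J\in R_+$. Since the $\Delta_J$ generate $\mathbb C[\widehat{\mathrm{Gr}}]$ and $f\mapsto P_f$ is a homomorphism, $P_f\in R$ for all $f$. This is the first half of (1).

Consider the two homomorphisms $\mathbb C[\widehat{\mathrm{Gr}}]\to\mathbb C(Z)$ given by $f\mapsto f|_Z$ and $f\mapsto\pi(P_f)(\Delta_{\mathcal C})$. On $\Delta_J$ with $J\in\mathcal M$ they give $\Delta_J|_Z$ and $Q_J(\Delta_{\mathcal C})$, which agree by the proof of Theorem~\ref{thm:main}. On $\Delta_J$ with $J\notin\mathcal M$ both give $0$. So they coincide, which by Remark~\ref{rem:identities} is the second half of (1). For (2), $\pi(P_J)=Q_J=L_J\ne0$ if $J\in\mathcal M$ by Proposition~\ref{prop:order}, and $\pi(P_J)=0$ otherwise. For (3), the terms of $\pi(P_f)$ are among those of $P_f$.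
\end{proof}

Part (3) transfers positivity from the Grassmannian to positroid varieties. Recall that Scott's cluster structure makes $\mathbb C[\widehat{\mathrm{Gr}}]$ a skew-symmetric cluster algebra, in which each cluster $\mathcal C'$ for the uniform matroid indexes a seed with variables $\Delta_{\mathcal C'}$, and each $\Delta_J$ is a cluster or frozen variable. A \emph{cluster monomial} is a product of cluster and frozen variables of one seed. By the Laurent phenomenon of Fomin and Zelevinsky, every cluster variable is a Laurent polynomial with integer coefficients in the variables of any seed. By the positivity theorem of Lee and Schiffler \cite{LS} for skew-symmetric cluster algebras, these coefficients are nonnegative.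

\begin{corollary}\label{cor:integers}
Let $\mathcal C$ be as in Theorem~\ref{thm:formula}, for instance any cluster for any positroid $\mathcal M\subseteq\binom{[n]}k$.
\begin{enumerate}
\item[(i)] For $J\in\mathcal M$, the coefficients of the expansion of $\Delta_J$ in $\{\Delta_I\mid I\in\mathcal C\}$ are nonnegative integers.
\item[(ii)] Every cluster monomial of $\mathbb C[\widehat{\mathrm{Gr}}]$ restricts on $\widetilde\Pi_{\mathcal M}$ to a Laurent polynomial in $\{\Delta_I\mid I\in\mathcal C\}$ with nonnegative integer coefficients, possibly $0$.
\end{enumerate}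
\end{corollary}

\begin{proof}
Choose $\mathcal C'\supseteq\mathcal C$ maximal. (i) $P_J$ is positive by Lemma~\ref{lem:chart} and has integer coefficients by the Laurent phenomenon. (ii) If $f$ is a cluster monomial, $P_f$ is a product of Laurent polynomials with nonnegative integer coefficients by \cite{LS}, hence is one itself. In both cases apply Theorem~\ref{thm:formula}(3).
\end{proof}

\section{The size condition is necessary}\label{sec:converse}

\begin{proof}[Proof of Theorem~\ref{thm:converse}]
Choose a maximal weakly separated $\mathcal C'\supseteq\mathcal C$, so that $\mathcal C\subseteq B$. Proposition~\ref{prop:dimension}(i) gives $|\mathcal C|\le|B|\le d+1$. We prove (a)$\Rightarrow$(b)$\Rightarrow$(c)$\Rightarrow$(d)$\Rightarrow$(a) and (b)$\Rightarrow$(e)$\Rightarrow$(a).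

(a)$\Rightarrow$(b) is Theorem~\ref{thm:main}.

(b)$\Rightarrow$(c). By Remark~\ref{rem:identities} the expansions hold at every $p\in S$, so $p_{\mathcal C}$ determines all $p_J$ with $J\in\mathcal M$, and hence $p$. For surjectivity, $\Delta_{\mathcal C}$ is the composition of $\Delta_B\colon S\to\mathbb R_{>0}^B$, which is onto by Proposition~\ref{prop:limit}, with the projection $\mathbb R_{>0}^B\to\mathbb R_{>0}^{\mathcal C}$.

(c)$\Rightarrow$(d) holds since a bijection is injective.

(d)$\Rightarrow$(a). Recall invariance of domain: an injective continuous map $\mathbb R^m\to\mathbb R^m$ has open image. By Section~\ref{ss:cells}, $S$ is homeomorphic to $\mathbb R^{d+1}$. If $|\mathcal C|<d+1$, composing $\Delta_{\mathcal C}$ with a linear inclusion $\mathbb R^{\mathcal C}\hookrightarrow\mathbb R^{d+1}$ gives an injective continuous map $\mathbb R^{d+1}\to\mathbb R^{d+1}$ whose image lies in a proper subspace and so is not open. Hence $|\mathcal C|\ge d+1$.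

(b)$\Rightarrow$(e). By (b), $\Delta_J$ lies in the field $\mathbb C(\Delta_I\mid I\in\mathcal C)$ itself.

(e)$\Rightarrow$(a). The $\Delta_J$ with $J\in\mathcal M$ generate $\mathbb C(Z)$, because the others vanish on $Z$. By (e), $\mathbb C(Z)$ is algebraic over a field generated by $|\mathcal C|$ elements, so $d+1\le|\mathcal C|$.
\end{proof}

\begin{thebibliography}{9}

\bibitem{AHLS}
Nima Arkani-Hamed, Thomas Lam, Marcus Spradlin, \emph{Positive configuration space}, arXiv:2003.03904 (2020).

\bibitem{KLS}
Knutson, Lam, Speyer, \emph{Positroid varieties: juggling and geometry}.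

\bibitem{LS}
Lee, Schiffler, Ann.\ of Math.\ (2015).

\bibitem{OPS}
Oh, Postnikov, Speyer, \emph{Weak separation and plabic graphs}.

\end{thebibliography}
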